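
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The multiplicity of $\mathbb{E}/\mathbb{E}(F^{2m+1}+V^{2m+1})$ in the\\ mod $2$ Dieudonn\'e module of the Suzuki curve}


\begin{abstract}
Let $\mathcal{S}_m$ be the Suzuki curve $y^q+y=x^{q_0}(x^q+x)$ over $\mathbb{F}_2$, where $q_0=2^m$ and $q=2^{2m+1}$. We prove that the indecomposable module $\mathbb{E}/\mathbb{E}(F^{2m+1}+V^{2m+1})$ occurs in the mod $2$ Dieudonn\'e module of $\mathcal{S}_m$ with multiplicity exactly $4^m$, and that both $F^{2m+1}$ and $V^{2m+1}$ vanish on a complement of these summands. A splitting criterion, valid for abelian varieties over $\mathbb{F}_p$, reduces the multiplicity to the rank of the $2m$-th power of the Cartier operator on holomorphic differentials. That rank is found by extracting a single coefficient, which obeys a recursion in $m$.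
\end{abstract}

\section{Introduction}

\subsection*{The question}

For an integer $m\ge 0$ put
\[
N=2^m,\qquad r=2m+1,\qquad q=2N^2=2^{r}.
\]
The Suzuki curve $\mathcal{S}_m$ is the smooth projective connected curve over $\mathbb{F}_2$ with affine equation
\begin{equation}\label{eq:curve}
y^q+y=x^{N}(x^q+x).
\end{equation}
Let $k=\overline{\mathbb{F}}_2$ and $S=\mathcal{S}_m\otimes k$. The mod $2$ Dieudonn\'e ring $\mathbb{E}=k[F,V]$ is the non-commutative ring generated over $k$ by $F$ and $V$ with
\[
FV=VF=0,\qquad F\lambda=\lambda^2F,\qquad \lambda V=V\lambda^2\qquad(\lambda\in k).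
\]
As a left $k$-vector space it has basis $1,F,F^2,\dots,V,V^2,\dots$. We study the Dieudonn\'e module $D=D_m$ of the group scheme $\mathrm{Jac}(\mathcal{S}_m)[2]$ over $k$; equivalently, $D_m=H^1_{\mathrm{dR}}(S)$, with $F$ and $V$ acting through Frobenius and Verschiebung. By the Krull--Schmidt theorem $D_m$ is a direct sum of indecomposable $\mathbb{E}$-modules, unique up to isomorphism and order, so the \emph{multiplicity} of an indecomposable module in $D_m$ makes sense.

The modules of interest are
\[
M_n=\mathbb{E}/\mathbb{E}(F^n+V^n)\qquad(n\ge1).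
\]
The left ideal $\mathbb{E}(F^n+V^n)$ is spanned over $k$ by $F^n+V^n$ and the $F^{n+i},V^{n+i}$ with $i\ge1$, so $\dim_kM_n=2n$. One should picture two strings leaving the generator $e$,
\[
e\mapsto Fe\mapsto\dots\mapsto F^ne,\qquad e\mapsto Ve\mapsto\dots\mapsto V^ne=F^ne,
\]
which meet again at their common end. Thus $n$ measures how long Frobenius or Verschiebung can be iterated before it dies.

For $m=0$ the curve is the elliptic curve $y^2+y=x^3+x^2$, with holomorphic form $dx$ killed by the Cartier operator. Then $FD_0=VD_0=k\,dx$, and this line is also the kernel of $F$ and of $V$. For $e\notin k\,dx$ we therefore have $Ve=\mu Fe$ with $\mu\ne0$, and replacing $e$ by $\lambda e$ with $\lambda\ne0$ and $\lambda^{1/2}\mu=\lambda^2$ gives $(F+V)e=0$. So $D_0\cong M_1$: one copy. For $m=1$ the genus is $14$, so $\dim D_1=28=4\cdot 6+4$, and at most four copies of $M_3$ can fit; we shall see that four do. For larger $m$ the dimension leaves much more room, since $\dim D_m=2N(q-1)$ grows like $8^m$. The question,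 posed in \cite{MPW}, is whether the multiplicity of $M_{2m+1}$ in $D_m$ is $4^m$. It is.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $m\ge0$ and $r=2m+1$.
\begin{enumerate}
\item[(a)] $D_m\cong M_r^{\,4^m}\oplus D'$ with $F^rD'=V^rD'=0$. The multiplicity of $M_r$ in $D_m$ is exactly $4^m$.
\item[(b)] The decomposition in \textup{(a)} is defined over $\mathbb{F}_2$. Every indecomposable summand of $D_m$ on which $F^r$ or $V^r$ is nonzero is isomorphic to $M_r$; in particular $M_n$ does not occur for $n>r$.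
\item[(c)] Put $z=x^{2N+1}+y^{2N}$ and $w=xy^{2N}+z^{2N}$. Then $F^rD_m=V^rD_m$, and this space has as a basis the $4^m$ differential forms
\[
\prod_{i=0}^{m-1}b_i^{\,2^{i+1}}\,dx,\qquad b_i\in\{1,x,z,w\}.
\]
\end{enumerate}
\end{theorem}

The algebraic half of the argument works for every prime $p$. Let $\mathbb{E}_p$ be the ring generated over $\overline{\mathbb{F}}_p$ by $F,V$ with $FV=VF=0$, $F\lambda=\lambda^pF$, $\lambda V=V\lambda^p$.

\begin{theorem}\label{thm:criterion}
Let $B$ be an abelian variety over $\mathbb{F}_p$ with Frobenius $\varphi$ and Verschiebung $\psi$, let $r\ge1$, and suppose that $\varphi^r+\psi^r\in p\,\mathrm{End}(B)$. Let $D$ be the Dieudonn\'e module of $B[p]$ over $\overline{\mathbb{F}}_p$ and $M=\mathbb{E}_p/\mathbb{E}_p(F^r+V^r)$. Then the multiplicity of $M$ in $D$ is $j=\dim V^rD$, and $D\cong M^{\,j}\oplus D'$ with $F^rD'=V^rD'=0$. This decomposition is defined over $\mathbb{F}_p$; moreover $F^rD=V^rD$ and $V^{r+1}D=0$.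
\end{theorem}

\begin{theorem}\label{thm:one}
$D_1\cong M_3^{\,4}\oplus M_2$.
\end{theorem}

Here a decomposition is \emph{defined over} $\mathbb{F}_p$ if it is the base change of a decomposition of the Dieudonn\'e module over $\mathbb{F}_p$.

\subsection*{How the proof goes}

Theorem~\ref{thm:criterion} turns multiplicity into rank (Section~\ref{sec:criterion}). Its hypothesis for $\mathrm{Jac}(\mathcal{S}_m)$ follows from the relation $\pi^2+2N\pi+q=0$ satisfied by the $q$-Frobenius, which we read off from the divisor of one explicit function (Section~\ref{sec:frob}). Since $VD$ is the space of holomorphic differentials and $V$ acts there as the Cartier operator $\mathcal{C}$, it remains to show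
\[
\dim_k\mathcal{C}^{2m}H^0(S,\Omega^1)=4^m .
\]
For $m=1$ this is a short table (Section~\ref{sec:one}). In general, iterating $\mathcal{C}$ on polynomials of degree up to $2N-2$ in four functions soon becomes unmanageable. Instead we take all $2m$ steps at once: $\mathcal{C}^{2m}(f\,dx)$ is governed by coefficients in the expansion of $f$ in powers of $x$ over the field $K^q$ of $q$-th powers, and in these coordinates $x,y,z,w$ have very short expansions (Section~\ref{sec:coefficient}). The one coefficient that matters satisfies a recursion that halves $N$ and multiplies the dimension by four (Section~\ref{sec:recursion}).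

\subsection*{Standard facts}

We use the following freely.
\begin{itemize}
\item In $D=H^1_{\mathrm{dR}}(S)$ one has $\ker F=VD=H^0(S,\Omega^1)$ and $\ker V=FD$, and $V$ restricts to the Cartier operator $\mathcal{C}$ on $H^0(S,\Omega^1)$ \cite{Oda}. In particular $\dim FD=\dim VD=g$, the genus.
\item $\mathcal{C}$ is defined on all rational differentials of $S$. It is additive with $\mathcal{C}(f^2\omega)=f\,\mathcal{C}(\omega)$, $\mathcal{C}(dx)=0$, $\mathcal{C}(x\,dx)=dx$. So, for rational functions $f_0,f_1$,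
\begin{equation}\label{eq:cartier}
\mathcal{C}\big((f_0^2+f_1^2x)\,dx\big)=f_1\,dx .
\end{equation}
\item Dieudonn\'e modules of finite commutative group schemes killed by $p$ are functorial and compatible with base change. Over $\mathbb{F}_p$ they are $\mathbb{F}_p$-vector spaces on which $F,V$ act \emph{linearly}, induced by Frobenius and Verschiebung.
\item (Nakayama.) Let $M$ be a finite-dimensional $\mathbb{E}_p$-module on which $F,V$ are nilpotent. If elements of $M$ span $M/(FM+VM)$, they generate $M$: if $M''$ is the submodule they generate, then $M=M''+FM+VM$, and iterating, with $FV=VF=0$, gives $M=M''+F^nM+V^nM$ for all $n$. In particular, if $M/(FM+VM)$ is one-dimensional, then $M$ is indecomposable, because one of two complementary summands $M_i$ would satisfy $M_i=FM_i+VM_i$ and hence vanish. So $\mathbb{E}_p/\mathbb{E}_p(F^n+V^n)$ is indecomposable for all $p$ and all $n\ge1$; as for $p=2$, its dimension is $2n$.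
\end{itemize}

\section{The splitting criterion}\label{sec:criterion}

Counting copies of $M_r$ by the rank of $V^r$ is not legitimate in general. On the indecomposable module $M_{r+1}$ the operator $V^r$ has rank $2$, yet $M_r$ does not occur. The hypothesis of Theorem~\ref{thm:criterion} excludes such behavior. We use it over $\mathbb{F}_p$, where $F$ and $V$ act linearly and commute and where it says that $F^r+V^r=0$, so that we have a module over a commutative ring. (This equation is lost over $\overline{\mathbb{F}}_p$, where $F^r$ and $V^r$ are semilinear with different twists. Already on the generator $e$ of $M$ one has $(F^r+V^r)\lambda e=(\lambda^{p^r}-\lambda^{p^{-r}})F^re$.) The point is that the commutative ring in question is injective over itself, so free submodules of finite rank split off.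

\begin{proof}[Proof of Theorem~\ref{thm:criterion}]
Let $M_0$ be the Dieudonn\'e module of $B[p]$ over $\mathbb{F}_p$. The endomorphism $\varphi^r+\psi^r$ is divisible by $p$, hence zero on $B[p]$, so $F^r+V^r=0$ on $M_0$. Thus $M_0$ is a finite-dimensional module over the commutative ring
\[
A=\mathbb{F}_p[F,V]/(FV,\;F^r+V^r).
\]
In $\mathbb{F}_p[F,V]/(FV)$ the ideal generated by $F^r+V^r$ is spanned by $F^r+V^r$ and the $F^{r+i},V^{r+i}$ with $i\ge1$. So $F^{r+1}=V^{r+1}=0$ in $A$, and $A$ has basis $1,F,\dots,F^r$ together with $V^j$ for $1\le j\le r-1$, hence dimension $2r$. It is local with nilpotent maximal ideal $(F,V)$.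

\emph{$A$ is self-injective.} First we find the socle, that is, the elements killed by $F$ and $V$. Let $\alpha=c+\sum_{i=1}^ra_iF^i+\sum_{j=1}^{r-1}b_jV^j$ be such an element. From $F\alpha=cF+\sum_{i<r}a_iF^{i+1}=0$ we get $c=a_1=\dots=a_{r-1}=0$. From $V\alpha=\sum_jb_jV^{j+1}=0$ and $V^r=-F^r\ne0$ we get all $b_j=0$. So $\mathrm{soc}(A)=\mathbb{F}_pF^r$. Let $\lambda:A\to\mathbb{F}_p$ be the coefficient of $F^r$ in the basis above, and consider the $A$-linear map
\[
A\to\mathrm{Hom}_{\mathbb{F}_p}(A,\mathbb{F}_p),\qquad a\mapsto\lambda(a\,\cdot\,).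
\]
Its kernel is an ideal not containing $F^r$. A nonzero ideal of the finite local ring $A$ contains a nonzero socle element, hence contains $F^r$; so the kernel is $0$, and by dimension the map is an isomorphism. The target is an injective $A$-module, because $\mathrm{Hom}_A(-,\mathrm{Hom}_{\mathbb{F}_p}(A,\mathbb{F}_p))=\mathrm{Hom}_{\mathbb{F}_p}(-,\mathbb{F}_p)$ is exact.

\emph{Splitting.} Let $j=\dim F^rM_0$ and choose $m_1,\dots,m_j\in M_0$ such that the $F^rm_i$ form a basis of $F^rM_0$. The map $A^j\to M_0$, $e_i\mapsto m_i$, is injective on $\mathrm{soc}(A^j)=\bigoplus\mathbb{F}_pF^re_i$. Every nonzero submodule of $A^j$ meets the socle nontrivially, so the map is injective. As $A^j$ is an injective module, $M_0\cong A^j\oplus M'$. Comparing the dimensions of the images of $F^r$ gives $F^rM'=0$, hence $V^rM'=-F^rM'=0$.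

\emph{Base change.} We have $D=M_0\otimes\overline{\mathbb{F}}_p$ with $F,V$ extended semilinearly. The $\mathbb{E}_p$-module $A\otimes\overline{\mathbb{F}}_p$ is generated by $1\otimes1$, which is killed by $F^r+V^r$, and it has dimension $2r=\dim M$. So $A\otimes\overline{\mathbb{F}}_p\cong M$, and $D\cong M^{\,j}\oplus D'$ with $D'=M'\otimes\overline{\mathbb{F}}_p$ and $F^rD'=V^rD'=0$. Since $M$ is indecomposable and $F^rM\ne0$, no summand of $D'$ is isomorphic to $M$, and by Krull--Schmidt the multiplicity of $M$ is $j$. Finally $F^rD$ and $V^rD$ are the base changes of $F^rM_0=V^rM_0$. So they coincide and have dimension $j$, and $V^{r+1}D=VF^rD=0$.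
\end{proof}

By Krull--Schmidt, an indecomposable summand of such a $D$ is isomorphic either to $M$ or to a summand of $D'$, where $F^r=V^r=0$. So any indecomposable summand on which $F^r$ or $V^r$ is nonzero is isomorphic to $M$.

\section{Four functions on the Suzuki curve}\label{sec:functions}

Let $y$ be any root of \eqref{eq:curve} in an algebraic closure of $k(x)$ and let $K=k(x,y)$. (Irreducibility of the equation will come out in Lemma~\ref{lem:infinity}.) Put
\[
z=x^{2N+1}+y^{2N},\qquad w=xy^{2N}+z^{2N}.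
\]

\subsection*{Identities}

Substituting $y^q=y+x^{N+q}+x^{N+1}$, and using $2N\cdot N=q$, we obtain
\begin{align}
z^N&=x^{q+N}+y^q=y+x^{N+1}, &\text{hence } z^q&=(z^N)^{2N}=y^{2N}+x^{q+2N},\label{eq:zN}\\
w^N&=x^Ny^q+z^q=x^Ny+x^{2N+1}+y^{2N}=z+x^Ny. &&\label{eq:wN}
\end{align}
Moreover $(y^2+xz)^N=y^{2N}+x^N(y+x^{N+1})=z+x^Ny=w^N$. Raising to the $N$-th power is injective on $K$, so
\begin{equation}\label{eq:quadric}
w=y^2+xz .
\end{equation}

Now put $X=x^q$, $Y=y^q$, $Z=z^q$, $W=w^q$ and $s=x+X$. Then
\begin{equation}\label{eq:expansion}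
y=Y+x^Ns,\qquad z=Z+x^{2N}s,\qquad w=Y^2+xZ+x^{2N}Xs,\qquad W=Y^2+XZ .
\end{equation}
The first equation is \eqref{eq:curve}. By \eqref{eq:zN}, $y^{2N}=Z+x^{2N}X$, which gives the second. For the third, $z^{2N}=(z^N)^2=y^2+x^{2N+2}=Y^2+x^{2N}(x^2+X^2)+x^{2N+2}=Y^2+x^{2N}X^2$, so $w=x(Z+x^{2N}X)+Y^2+x^{2N}X^2$. The last is the $q$-th power of \eqref{eq:quadric}. Finally,
\begin{equation}\label{eq:bilinear}
w+Xz+Zx+W=0,
\end{equation}
because by \eqref{eq:expansion} both $w+W$ and $Xz+Zx$ equal $sZ+x^{2N}Xs$.

\subsection*{The point at infinity}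

\begin{lemma}\label{lem:infinity}
Equation \eqref{eq:curve} is irreducible over $k(x)$, and $K$ has a unique place $P_\infty$ over $x=\infty$. At $P_\infty$ the functions $x,y,z,w$ have pole orders
\[
q,\quad q+N,\quad q+2N,\quad q+2N+1,
\]
and $z/w$ is a uniformizer.
\end{lemma}

\begin{proof}
Let $v$ be a normalized valuation of $K$ over $\infty$, with ramification index $e$, so $v(x)=-e$. The right side of \eqref{eq:curve} has valuation $-(N+q)e<0$. Hence $v(y)<0$ and $q\,v(y)=-(N+q)e$, so $v(y)=-(1+\frac1{2N})e$. In \eqref{eq:zN} the term $x^{N+1}$ dominates, as $N+1>1+\frac1{2N}$; hence $v(z)=-(1+\frac1N)e$. In \eqref{eq:wN} the term $x^Ny$ dominates, as $N+1+\frac1{2N}>1+\frac1N$; hence $v(w)=-(1+\frac1N+\frac1q)e$. Therefore $e/q=v(z)-v(w)$ is an integer, while $e\le[K:k(x)]\le q$. So $e=[K:k(x)]=q$, and all claims follow.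
\end{proof}

Let $U$ be the affine curve \eqref{eq:curve}, which is irreducible because the equation is monic in $y$ and irreducible over $k(x)$. The $y$-derivative of the equation is $1$, so $U$ is smooth and $\Omega_U=\mathcal{O}_U\,dx$. Since $y$ is integral over $k[x]$, the points of $S$ outside $U$ are the places over $x=\infty$. Thus $S=U\cup\{P_\infty\}$, and $P_\infty$, being unique, is $\mathbb{F}_2$-rational.

\subsection*{Holomorphic differentials}

We have $dz=x^{2N}dx$ and $dw=y^{2N}dx$, so $d(z/w)=w^{-2}(wx^{2N}+zy^{2N})\,dx$. Inserting the definitions of $w$ and $z$ and using \eqref{eq:quadric},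
\[
wx^{2N}+zy^{2N}=x^{2N}z^{2N}+y^{4N}=(xz+y^2)^{2N}=w^{2N}.
\]
Hence $d(z/w)=w^{2N-2}dx$. Since $z/w$ is a uniformizer at $P_\infty$ and $dx$ has no zeros or poles on $U$,
\[
\operatorname{div}(dx)=(2g-2)P_\infty,\qquad 2g-2=(2N-2)(q+2N+1),\qquad g=N(q-1)=2N^3-N .
\]
So $f\,dx$ is holomorphic if and only if $f\in L((2g-2)P_\infty)$. The bound $(2N-2)(q+2N+1)$ is $2N-2$ times the pole order of $w$, which suggests the following description.

\begin{lemma}\label{lem:basis}
$H^0(S,\Omega^1)=\{f(x,y,z,w)\,dx:\ f\text{ a polynomial of total degree}\le 2N-2\}$.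
\end{lemma}

\begin{proof}
A polynomial of degree at most $2N-2$ has pole order at most $(2N-2)(q+2N+1)=2g-2$ and no poles on $U$; this is the inclusion ``$\supseteq$''.

For ``$\subseteq$'' we exhibit monomials realizing each pole order exactly once. Put $\rho=q+2N=2N(N+1)$ and consider $x^ay^bz^cw^d$ with
\[
0\le a\le N,\quad b\in\{0,1\},\quad 0\le d\le N-1,\quad c\ge0 .
\]
Its pole order is $(a+b+c+d)\rho-t$ with $t=N(2a+b)-d$. Here $2a+b$ takes each value $0,\dots,2N+1$ exactly once, so the numbers $-t=-N(2a+b)+d$ form a complete residue system modulo $\rho=N(2N+2)$. Hence distinct $(a,b,c,d)$ give distinct pole orders. Let $\Lambda'$ be the set of all of them.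

In the residue class belonging to $(a,b,d)$ the elements of $\Lambda'$ are $e_{abd}+c\rho$ with $e_{abd}=(a+b+d)\rho-t$, so exactly $\lfloor e_{abd}/\rho\rfloor$ nonnegative integers of that class are missing. If $2a+b=0$, then $e_{abd}=d\rho+d$ and the floor is $d$. Otherwise $1\le t\le2N^2+N<\rho$ and the floor is $a+b+d-1$. There are $2N(N+1)$ triples, $N$ of them with $a=b=0$, so
\begin{align*}
|\mathbb{Z}_{\ge0}\setminus\Lambda'|&=\sum_{a,b,d}(a+b+d)-\big(2N(N+1)-N\big)\\
&=2N(N+1)\Big(\frac N2+\frac12+\frac{N-1}2\Big)-2N^2-N=2N^3-N=g .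
\end{align*}
By Riemann--Roch (the Weierstrass gap theorem) exactly $g$ nonnegative integers fail to be pole orders at $P_\infty$ of functions regular on $U$. So $\Lambda'$ is the full set of pole orders, and the above monomials of pole order at most $2g-2$ form a basis of $L((2g-2)P_\infty)$.

It remains to bound degrees. Note $2g-2=(2N-2)(\rho+1)$. Suppose a basis monomial has degree $\delta=a+b+c+d\ge2N-1$. Then
\[
t\ \ge\ (\delta-2N+2)\rho-(2N-2).
\]
If $\delta\ge2N$, the right side is at least $2\rho-2N+2=4N^2+2N+2$, which exceeds $2N^2+N\ge t$; impossible. If $\delta=2N-1$, then $N(2a+b)\ge t\ge2N^2+2$, so $2a+b>2N$, that is, $a=N$ and $b=1$, and $c+d=N-2$. For $N=1$ this is impossible. For $N\ge2$ the monomial equals $(w^N+z)z^cw^d$ by \eqref{eq:wN}, a polynomial of degree at most $2N-2$.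
\end{proof}

\section{The Frobenius relation}\label{sec:frob}

Let $J=\mathrm{Jac}(\mathcal{S}_m)$ over $\mathbb{F}_2$, with Frobenius $\varphi$ and Verschiebung $\psi$, so $\varphi\psi=\psi\varphi=2$. Let $\Phi$ be the $q$-Frobenius map on $S(k)$ and $\pi=\varphi^r$, so that $\pi[P-P_\infty]=[\Phi(P)-P_\infty]$.

\begin{proposition}\label{prop:frob}
In $\mathrm{End}(J)$ we have $\pi^2+2N\pi+q=0$ and $\varphi^r+\psi^r=-2N$.
\end{proposition}

\begin{proof}
For $P,Q\in U(k)$ put
\[
H(P,Q)=w(Q)+x(P)z(Q)+z(P)x(Q)+w(P).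
\]
This is symmetric in $P$ and $Q$, and \eqref{eq:bilinear} says $H(\Phi(Q),Q)=0$ for all $Q$. Fix $P$ and regard $H_P=H(P,\cdot)$ as a function on $S$; its pole divisor is $(q+2N+1)P_\infty$. Let $P'=\Phi^{-1}(P)$. We find zeros at three points.

\emph{At $P'$, of order at least $q$.} Adding \eqref{eq:bilinear} to $H_P$ and using $x(P)=x(P')^q$, and likewise for $z,w$,
\[
H_P=(x-x(P'))^q\,z+(z-z(P'))^q\,x+(w-w(P'))^q .
\]

\emph{At $P$, of order at least $2N$.} Write $x_0=x(P)$, and so on. Modulo $\mathfrak{m}_P^{2N}$ the functions $x^{2N},y^{2N},z^{2N}$ are constant, so $z\equiv x_0^{2N}x+y_0^{2N}$ and $w\equiv y_0^{2N}x+z_0^{2N}$. Hence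
\[
H_P\equiv x\,(y_0^{2N}+x_0^{2N+1}+z_0)+(z_0^{2N}+x_0y_0^{2N}+w_0)=0 .
\]

\emph{At $\Phi(P)$, of order at least $1$.} $H(P,\Phi(P))=H(\Phi(P),P)=0$.

If $P\notin S(\mathbb{F}_{q^2})$, these three points are distinct. The orders add up to the degree $q+2N+1$ of the pole divisor, so they are exact and there are no other zeros:
\[
\operatorname{div}H_P=q\,P'+2N\,\Phi(P')+\Phi^2(P')-(q+2N+1)P_\infty .
\]
Thus $(\pi^2+2N\pi+q)[P'-P_\infty]=0$ for all but finitely many $P'\in S(k)$. The left side is a morphism $S\to J\otimes k$ in $P'$, so it vanishes identically, and as the classes $[P'-P_\infty]$ generate $J(k)$ we get $\pi^2+2N\pi+q=0$. Now $q=2^r=\psi^r\varphi^r=\psi^r\pi$, so $(\pi+2N+\psi^r)\pi=0$. Since $\pi$ is surjective, $\varphi^r+\psi^r=-2N$.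
\end{proof}

As $-2N\in2\,\mathrm{End}(J)$, Theorem~\ref{thm:criterion} applies with $p=2$ and $B=J$. Since $VD=H^0(S,\Omega^1)$ and $r-1=2m$, it yields
\begin{equation}\label{eq:rank}
\text{multiplicity of }M_r=\dim_k\mathcal{C}^{2m}H^0(S,\Omega^1),\qquad \mathcal{C}^{2m+1}H^0(S,\Omega^1)=0 .
\end{equation}
For $m=0$ the first space is $H^0(S,\Omega^1)=k\,dx$, of dimension $1=4^0$.

\section{The case $m=1$ by hand}\label{sec:one}

Let $m=1$, so $N=2$, $q=8$, $r=3$, $g=14$. By Lemma~\ref{lem:basis} and \eqref{eq:quadric}, which eliminates $y^2$, the $14$ forms $f\,dx$ with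
\[
f\in\{1,x,y,z,w,x^2,xy,xz,xw,yz,yw,z^2,zw,w^2\}
\]
span $H^0(S,\Omega^1)$, so they are a basis. Here
\[
y=z^2+x^3,\qquad z=y^4+x^5,\qquad w=z^4+xy^4
\]
by \eqref{eq:zN} and the definitions. Formula \eqref{eq:cartier} asks for the part of $f$ of the form $f_1^2x$. For the products it is
\begin{gather*}
xy:\ z^2x,\qquad xz:\ y^4x,\qquad xw:\ z^4x,\\
yz:\ (x^4z^2+x^2y^4)x=(x(xz+y^2))^2x=(xw)^2x,\\
yw:\ (z^2y^4+x^2z^4)x=(z(y^2+xz))^2x=(zw)^2x,\\
zw:\ (y^8+x^4z^4)x=(y^2+xz)^4x=(w^2)^2x .
\end{gather*}
So $\mathcal{C}$ acts on coefficients of $dx$ by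
\begin{equation}\label{eq:table}
\begin{gathered}
x\mapsto1,\quad y\mapsto x,\quad z\mapsto x^2,\quad w\mapsto y^2,\quad xy\mapsto z,\\
xz\mapsto y^2,\quad xw\mapsto z^2,\quad yz\mapsto xw,\quad yw\mapsto zw,\quad zw\mapsto w^2,
\end{gathered}
\end{equation}
and kills $1,x^2,z^2,w^2$; also $y^2=xz+w\mapsto0$. Applying it again,
\[
\mathcal{C}^2:\quad y\mapsto1,\qquad y\cdot x\mapsto x^2,\qquad y\cdot z\mapsto z^2,\qquad y\cdot w\mapsto w^2,
\]
and the ten basis elements not divisible by $y$ go to $0$. Thus $\mathcal{C}^2H^0(S,\Omega^1)$ has basis $dx,x^2dx,z^2dx,w^2dx$, and by \eqref{eq:rank} the multiplicity of $M_3$ is $4$.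

Two features persist for all $m\ge1$: if $f=G+yh$ with $G,h$ polynomials in $x,z,w$, the part $G$ is killed by $\mathcal{C}^{2m}$, and the image is made from $1,x,z,w$. For $m=1$ the map sends $y\,h\,dx$ to $h^2dx$ for each of the four elements $h=1,x,z,w$. For larger $m$ the polynomials $h$ form a much larger space than the image, and the task is to see which of them survive.

\begin{proof}[Proof of Theorem~\ref{thm:one}]
We know $D_1\cong M_3^{\,4}\oplus D'$ with $F^3D'=V^3D'=0$ and $\dim D'=28-24=4$. By \eqref{eq:table} the image of $\mathcal{C}$ on $H^0(S,\Omega^1)$ has basis given by $1,x,x^2,xz+w,z,z^2,xw,zw,w^2$, so $\mathcal{C}$ has rank $9$ and kernel of dimension $5$. Since $FD_1\cap VD_1=\ker V\cap\ker F=\ker\big(\mathcal{C}|_{H^0(S,\Omega^1)}\big)$ and $\dim FD_1=\dim VD_1=14$,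
\[
\dim D_1/(FD_1+VD_1)=28-(14+14-5)=5 .
\]
Each $M_3$ contributes $1$, so $\dim D'/(FD'+VD')=1$, and by Nakayama $D'=\mathbb{E}e$. As $F^3=V^3=0$ on $D'$, we have $FD'=\langle Fe,F^2e\rangle$ and $VD'=\langle Ve,V^2e\rangle$. The equalities $\ker F=\operatorname{im}V$ and $\ker V=\operatorname{im}F$ hold on $D_1$, hence on its summand $D'$. So $\dim FD'+\dim VD'=4$, both dimensions are $2$, and $F^2e,V^2e\ne0$. As $\dim(FD'+VD')=3$, the space $FD'\cap VD'=\ker V\cap\ker F$ is a line. It contains $F^2e$ and $V^2e$, so $V^2e=\mu F^2e$ with $\mu\ne0$. Replacing $e$ by $\lambda e$ multiplies $F^2e$ by $\lambda^4$ and $V^2e$ by $\lambda^{1/4}$. Choosing $\lambda\ne0$ with $\lambda^{1/4}\mu=\lambda^4$, that is, $\lambda^{15}=\mu^4$, we get $(F^2+V^2)e=0$. The resulting surjection $M_2\to D'$ is an isomorphism, as both sides have dimension $4$.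
\end{proof}

\section{Reduction to one coefficient}\label{sec:coefficient}

From now on $m\ge1$. Since $dx\ne0$, $K=\bigoplus_{i<2^j}K^{2^j}x^i$ for every $j$, and iterating \eqref{eq:cartier} gives
\begin{equation}\label{eq:iterated}
\mathcal{C}^j\Big(\sum_{i<2^j}f_i^{2^j}x^i\,dx\Big)=f_{2^j-1}\,dx .
\end{equation}
Indeed, $\mathcal{C}(x^i\,dx)$ is $x^{(i-1)/2}dx$ for odd $i$ and $0$ for even $i$, so of the exponents $i<2^j$ only the one with all $j$ binary digits equal to $1$ survives $j$ steps.

We want $\mathcal{C}^{2m}$, and $2^{2m}=q/2$; but the expansions \eqref{eq:expansion} are over $K^q$. So write $f=\sum_{i<q}c_ix^i$ with $c_i\in K^q$ and collect the exponents $i$ and $i+q/2$. By \eqref{eq:iterated} with $j=2m$, $\mathcal{C}^{2m}(f\,dx)=u\,dx$ with $u^{q/2}=c_{q/2-1}+c_{q-1}x^{q/2}$. By \eqref{eq:iterated} with $j=2m+1$, $\mathcal{C}^{2m+1}(f\,dx)=c_{q-1}^{1/q}dx$. If $f\,dx$ is holomorphic, this vanishes by \eqref{eq:rank}, so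
\begin{equation}\label{eq:u}
\mathcal{C}^{2m}(f\,dx)=u\,dx,\qquad u^{q/2}=c_{q/2-1}.
\end{equation}

By Lemma~\ref{lem:basis} and the relation $y^2=xz+w$, which does not raise degrees, the holomorphic forms are exactly the $f\,dx$ with
\[
f=G(x,z,w)+y\,h(x,z,w),\qquad \deg G\le2N-2,\quad \deg h\le2N-3,
\]
where $G,h\in k[t_1,t_2,t_3]$ are arbitrary polynomials subject to these bounds. To read off $c_{q/2-1}$ we separate the two roles of $x$ in \eqref{eq:expansion}. Introduce independent variables $a$ (for $x$) and $b$ (for $x^N$), put $\beta=b^2$, and from now on let $s=X+a$. Define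
\begin{equation}\label{eq:tau}
\tau_0=1,\qquad \tau_1=a,\qquad \tau_2=Z+\beta s,\qquad \tau_3=Y^2+aZ+\beta Xs
\end{equation}
and, for a polynomial $h$ in $t_1,t_2,t_3$, put $\tilde h=h(\tau_1,\tau_2,\tau_3)$. By \eqref{eq:expansion}, $f$ is the value at $a=x$, $b=x^N$ of
\[
\tilde f=\tilde G+(Y+bs)\,\tilde h ,
\]
a polynomial in $a,b$ with coefficients in $k[X,Y,Z]\subset K^q$. Each of $\tau_1,\tau_2,\tau_3$ and $Y+bs$ has degree at most $1$ in $a$ and at most $2$ in $b$, so $\deg_a\tilde f\le2N-2$ and $\deg_b\tilde f\le4N-4$. A monomial $a^ib^j$ becomes $x^{i+Nj}$ with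
\[
i+Nj\le 2N-2+N(4N-4)=4N^2-2N-2<2q .
\]
Since $x^{q+l}=Xx^{l}$, the coefficient $c_{q/2-1}$ collects the pairs with $i+Nj=\frac q2-1=N^2-1$ and, multiplied by $X$, those with $i+Nj=\frac{3q}2-1=3N^2-1$. In both cases $i\equiv-1\pmod N$ and $0\le i\le2N-2$ force $i=N-1$, and then $j=N-1$, respectively $j=3N-1$. Write $[a^ib^j]$ for the coefficient of $a^ib^j$. Since $N\ge2$, the exponents $N-1$ and $3N-1$ are odd. But $\tilde G$ and $\tilde h$ involve only even powers of $b$, so only the term $bs\tilde h$ contributes; this is why $G$ plays no role. Hence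
\begin{equation}\label{eq:c}
c_{q/2-1}=A_N(h)+X\,B_N(h),
\end{equation}
\begin{equation}\label{eq:AB}
A_N(h)=[a^{N-1}\beta^{N/2-1}]\,(s\tilde h),\qquad B_N(h)=[a^{N-1}\beta^{3N/2-1}]\,(s\tilde h).
\end{equation}

\section{The recursion}\label{sec:recursion}

The definitions \eqref{eq:tau} and \eqref{eq:AB} no longer refer to the curve. They make sense in any commutative $k$-algebra $R$ with chosen elements $X,Y,Z$; put $W=Y^2+XZ$. Only the exponents extracted depend on $N$. This allows an induction on $m$ with $R,X,Y,Z$ fixed.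

\begin{lemma}\label{lem:recursion}
Let $N=2^m$ with $m\ge1$, and let $h$ range over the polynomials in $k[t_1,t_2,t_3]$ of degree at most $2N-3$. Then $B_N(h)=0$, and the set of values $A_N(h)$ is the $k$-span $\Lambda_m$ of the products
\[
\prod_{i=0}^{m-1}\nu_i^{\,2^i},\qquad \nu_i\in\{1,X,Z,W\}.
\]
\end{lemma}

\begin{proof}
\emph{The case $m=1$.} Here $h$ is a linear combination of $1,t_1,t_2,t_3$. Then $s\tilde h$ has degree at most $1$ in $\beta$, so $B_2(h)=[a\beta^2](s\tilde h)=0$. The coefficient $A_2=[a\beta^0]$ of $s$, $sa$, $s\tau_2$, $s\tau_3$ is read off from $X+a$, $(X+a)a$, $(X+a)Z$, $(X+a)(Y^2+aZ)$; it is $1$, $X$, $Z$, $Y^2+XZ=W$, respectively.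

\emph{The case $m\ge2$.} Now $N\ge4$, and all of $N-1$, $N/2-1$, $3N/2-1$ are odd. So we look only at terms odd in $a$ and odd in $\beta$, the \emph{odd--odd} terms. To exploit this, we split $h$ into squares times square-free factors. Homogenize $h$ to degree $2N-3$ with a further variable $t_0$. As $2N-3$ is odd, in each monomial exactly one or exactly three of the four exponents are odd. Since $k$ is perfect, we may write, after setting $t_0=1$ again,
\begin{equation}\label{eq:split}
h=\sum_{i=0}^3t_i\,p_i^2+\sum_{T}t_T\,g_T^2,\qquad t_T=\prod_{i\in T}t_i,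
\end{equation}
where $T$ runs over the four $3$-element subsets of $\{0,1,2,3\}$, $\deg p_i\le N-2$ and $\deg g_T\le N-3$. Conversely, any $p_i$ and $g_T$ with these bounds give an $h$ of degree at most $2N-3$.

Put $\tau_T=\prod_{i\in T}\tau_i$. Then $s\tilde h=\sum_is\tau_i\,\tilde p_i^2+\sum_Ts\tau_T\,\tilde g_T^2$. The squares $\tilde p_i^2$ and $\tilde g_T^2$ involve only even powers of $a$ and of $\beta$. So the odd--odd part of $s\tilde h$ is obtained by replacing each $s\tau_i$ and $s\tau_T$ by its odd--odd part. Note that $s^2=X^2+a^2$ is even in $a$.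

\emph{Singletons.} $s$ and $sa$ contain no $\beta$; in $s\tau_2=sZ+\beta s^2$ and $s\tau_3=s(Y^2+aZ)+\beta Xs^2$ the terms with $\beta$ are even in $a$. All four odd--odd parts vanish.

\emph{Triples.} We list the part odd in $\beta$ and then its part odd in $a$:
\begin{align*}
T=\{0,1,2\}:&\quad s\,a\tau_2\ \text{has $\beta$-odd part}\ a\beta s^2,\ \text{which is odd in $a$};\\
T=\{0,1,3\}:&\quad s\,a\tau_3\ \text{has $\beta$-odd part}\ a\beta s^2\cdot X,\ \text{which is odd in $a$};\\
T=\{0,2,3\}:&\quad s\,\tau_2\tau_3=(Z+\beta s)\big(s(Y^2+aZ)+\beta Xs^2\big)\ \text{has $\beta$-odd part}\\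
&\quad \beta s^2(XZ+Y^2+aZ)=\beta s^2(W+aZ),\ \text{with $a$-odd part}\ a\beta s^2\cdot Z;\\
T=\{1,2,3\}:&\quad s\,a\tau_2\tau_3\ \text{has $\beta$-odd part}\ a\beta s^2(W+aZ),\ \text{with $a$-odd part}\ a\beta s^2\cdot W .
\end{align*}
So the odd--odd part of $s\tau_T$ is always $a\beta s^2\nu_T$, where $\nu_T=1,X,Z,W$ in the four cases. In characteristic $2$ we have $[a^{2i}\beta^{2j}](s^2\tilde g^2)=\big([a^i\beta^j](s\tilde g)\big)^2$. Hence, removing the factor $a\beta$ and halving the exponents,
\[
[a^{N-1}\beta^{N/2-1}]\big(a\beta s^2\tilde g_T^2\big)=\big([a^{N/2-1}\beta^{N/4-1}](s\tilde g_T)\big)^2=A_{N/2}(g_T)^2,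
\]
and likewise $[a^{N-1}\beta^{3N/2-1}]\big(a\beta s^2\tilde g_T^2\big)=B_{N/2}(g_T)^2$. Therefore
\begin{equation}\label{eq:rec}
A_N(h)=\sum_T\nu_T\,A_{N/2}(g_T)^2,\qquad B_N(h)=\sum_T\nu_T\,B_{N/2}(g_T)^2 .
\end{equation}
The four $g_T$ range independently over all polynomials of degree at most $N-3=2(N/2)-3$, which is exactly the bound in the lemma for $N/2$. By induction $B_N(h)=0$, and the values of $A_N$ form $\sum_T\nu_T\cdot\{\ell^2:\ell\in\Lambda_{m-1}\}=\Lambda_m$; here we use once more that $k$ is perfect.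
\end{proof}

\begin{remark}
The recursion produces explicit forms that survive $\mathcal{C}^{2m}$. Choosing $T=\{0,1,2\}$ at every stage, starting from $h=1$ for $m=1$, gives $h=(t_1t_2)^{N/2-1}$ with $A_N(h)=1$. By \eqref{eq:u} and \eqref{eq:c}, $\mathcal{C}^{2m}\big(y(xz)^{N/2-1}dx\big)=dx$.
\end{remark}

\subsection*{End of the proof of Theorem~\ref{thm:main}}

The case $m=0$ was settled after \eqref{eq:rank}: there $V^rD_0=VD_0=k\,dx$, in agreement with (c), where the product is empty. Let $m\ge1$. Apply Lemma~\ref{lem:recursion} with $R=K^q$ and $X=x^q$, $Y=y^q$, $Z=z^q$; then $W=w^q$ by \eqref{eq:expansion}. Together with \eqref{eq:u} and \eqref{eq:c} it gives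
\[
\mathcal{C}^{2m}H^0(S,\Omega^1)=\{u\,dx:\ u^{q/2}\in\Lambda_m\}.
\]
Since $k$ is perfect, the elements of $\Lambda_m$ are exactly the $q$-th powers of the elements of the $k$-span $\lambda_m$ of the products $\prod_{i=0}^{m-1}b_i^{2^i}$, $b_i\in\{1,x,z,w\}$. If $u^{q/2}=\ell^q$, then $u=\ell^2$. Hence
\begin{equation}\label{eq:image}
V^rD_m=\mathcal{C}^{2m}H^0(S,\Omega^1)=\{\ell^2\,dx:\ \ell\in\lambda_m\}.
\end{equation}

It remains to show that the $4^m$ products $\prod b_i^{2^i}$ are linearly independent. Choosing $b_i\in\{1,x,z,w\}$ for each $i$ means assigning each binary digit $2^i$ to at most one of three exponents, so the products are the monomials $x^\alpha z^\gamma w^\delta$ in which $\alpha,\gamma,\delta$ have disjoint binary supports within $m$ digits. In particular $\alpha+\gamma+\delta\le N-1$. The pole order at $P_\infty$ is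
\[
\alpha q+\gamma(q+2N)+\delta(q+2N+1)=(\alpha+\gamma+\delta)\,q+2N(\gamma+\delta)+\delta .
\]
Since $2N(\gamma+\delta)+\delta\le(2N+1)(N-1)<2N^2=q$ and $\delta<2N$, division by $q$ and then by $2N$ recovers $\alpha+\gamma+\delta$, $\gamma+\delta$ and $\delta$. So the pole orders are distinct and the products are linearly independent. Their squares are then independent as well, because $\sum c_ig_i^2=\big(\sum c_i^{1/2}g_i\big)^2$. By \eqref{eq:image} the $4^m$ forms in (c) are a basis of $V^rD_m$, and $F^rD_m=V^rD_m$ by Theorem~\ref{thm:criterion}. This proves (c).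

Thus $\dim V^rD_m=4^m$ for all $m\ge0$. By Proposition~\ref{prop:frob} and Theorem~\ref{thm:criterion} this proves (a) and the first assertion of (b). The rest of (b) is the observation following the proof of Theorem~\ref{thm:criterion}, together with the fact that for $n>r$ the module $M_n$ is indecomposable with $F^rM_n\ne0$, and it is not isomorphic to $M_r$, since its dimension is $2n$. \qed

\begin{thebibliography}{9}
\bibitem{MPW} Beth Malmskog, Rachel Pries, Colin Weir, \emph{The de Rham cohomology of the Suzuki curves}, arXiv:1710.08544 (2017).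
\bibitem{Oda} Oda, \emph{Ann. Sci. ENS} (1969).
\end{thebibliography}

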